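# Locally trivial disc neighborhoods of the zero section and the real Chern class of a line bundle

## 1. Three theorems on disc neighborhoods

Let $D=\{z\in\mathbb C:|z|<1\}$. Throughout, $L$ is a holomorphic line bundle on a connected complex manifold $X$, $p:\mathrm{Tot}_L\to X$ is the projection from its total space, and $L_x=p^{-1}(x)$. We write $c_{\mathbb R}(L)\in H^2(X,\mathbb R)$ for the image of the first Chern class $c_1(L)\in H^2(X,\mathbb Z)$. Let $\pi:\tilde X\to X$ be the universal covering and $G=\pi_1(X)$ its deck group.

**Definition (disc neighborhood).** A disc neighborhood in $L$ is an open neighborhood $U\subset\mathrm{Tot}_L$ of the zero section such that $L_x\cap U$ is biholomorphic to $D$ for every $x\in X$.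

**Definition (local triviality).** A holomorphic map $q:Y\to X$ whose fibers are all biholomorphic to a complex manifold $F$ is holomorphically locally trivial if every $x\in X$ has an open neighborhood $V$ with a biholomorphism $\varphi:q^{-1}(V)\to F\times V$ satisfying $\mathrm{pr}_V\circ\varphi=q$ on $q^{-1}(V)$.

**Theorem A.** There are a connected Stein complex surface $X$, a holomorphic line bundle $L$ on $X$ with $c_{\mathbb R}(L)\ne0$, and a disc neighborhood $U\subset\mathrm{Tot}_L$ such that $p|_U$ is holomorphically locally trivial. Products give Stein examples in every dimension $\ge2$.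

**Theorem B.** If $X$ is compact and $L$ has a disc neighborhood $U$ with $p|_U$ holomorphically locally trivial, then $c_{\mathbb R}(L)=0$. The same conclusion holds if $\dim X=1$. If $X$ is compact Kähler, such a $U$ exists if and only if $c_{\mathbb R}(L)=0$.

**Theorem C.** Let $X$ be arbitrary. If $U$ is a disc neighborhood in $L$ with $p|_U$ holomorphically locally trivial, then there are a homomorphism $\rho:G\to\mathrm{Aut}(D)$, a holomorphic map $s:\tilde X\to D$ with $s(\gamma x)=\rho(\gamma)s(x)$, and a holomorphic function $F$ on $\tilde X\times D$, written $F_x(z)$, with every $F_x$ univalent (holomorphic and injective), such that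
$$F_x(s(x))=0,\qquad F_x'(s(x))=1,\qquad F_{\gamma x}(\rho(\gamma)z)=\rho(\gamma)'(s(x))\,F_x(z),\tag{1}$$
$$\mathrm{Tot}_L=(\tilde X\times\mathbb C)/G,\qquad \gamma(x,t)=(\gamma x,\ \rho(\gamma)'(s(x))\,t),\tag{2}$$
and $U$ is the image of $\{(x,F_x(z))\}$. Conversely, data $(\rho,s,F)$ satisfying (1) define by (2) a line bundle with a locally trivial disc neighborhood. Moreover, such an $L$ admits a holomorphic connection, and $c_{\mathbb R}(L)^2=0$ in $H^4(X,\mathbb R)$.

In plain words, we choose in each line $L_x$ a region around the origin that is conformally a disc. The discs may have any shape, and they are asked to form a holomorphic fiber bundle. Does this force $L$ to be topologically trivial up to torsion? A conjecture in Serge Lvovski, "On holomorphic submersions with biholomorphic fibers", arXiv:2608.08004 (2026), says yes: if $c_{\mathbb R}(L)\ne0$, then $p|_U$ is never holomorphically locally trivial. Theorem A says that this is false, already on a Stein surface and in every dimension $\ge 2$. Theorem B says that it is true for all compact $X$, with no Kähler assumption,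 and for all $X$ of dimension $1$. Theorem C is the dictionary on which both rest.

## 2. Recollections: Chern forms, connections, plurisubharmonic functions

**Chern forms.** If a connection on $L$ is $\nabla e=\theta e$ in a local frame $e$, then $c_{\mathbb R}(L)=[\frac i{2\pi}\Theta]$, where $\Theta=d\theta$ is its curvature. A Hermitian metric has Chern form $-\frac i{2\pi}\partial\bar\partial\log\|e\|^2$ for any local holomorphic frame $e$. If $L$ has local frames with locally constant transition functions, then $\nabla e=0$ defines a connection of curvature $0$, so $c_{\mathbb R}(L)=0$; we then call $L$ flat.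

**Holomorphic connections.** The connection is holomorphic if $\theta$ is a holomorphic $1$-form in each holomorphic frame $e$. Its curvature $d\theta$ is then a form of type $(2,0)$. If $\dim X=1$, there are no nonzero $(2,0)$-forms, so a line bundle with a holomorphic connection has $c_{\mathbb R}=0$. For example, a line bundle of nonzero degree on a compact Riemann surface has no holomorphic connection.

**Plurisubharmonic functions.** We write psh for plurisubharmonic. A continuous psh function is one that satisfies the sub-mean value inequality on complex discs in coordinates; for $C^2$ functions this means $i\partial\bar\partial u\ge0$. A function $u$ is pluriharmonic if $i\partial\bar\partial u=0$, which means that locally $u=\mathrm{Re}\,g$ with $g$ holomorphic. Suprema of equicontinuous, locally bounded families of psh functions, locally uniform limits of psh functions, and decreasing limits of psh functions that are bounded below are psh. A psh function on a connected manifold that attains its supremum is constant. By Grauert's theorem, a complex manifold with a smooth strictly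 psh exhaustion function is Stein.

**Hyperbolic geometry.** We write $\delta$ for the distance of $2|dz|/(1-|z|^2)$ on $D$, so $\tanh\frac{\delta(z,w)}2=\big|\frac{z-w}{1-\bar wz}\big|$ and $\delta(0,z)=\log\frac{1+|z|}{1-|z|}$. For $g\in\mathrm{Aut}(D)$ we have
$$1-|g(z)|^2=|g'(z)|\,(1-|z|^2).\tag{3}$$
Put $\omega=i\partial\bar\partial(-\log(1-|z|^2))=\dfrac{i\,dz\wedge d\bar z}{(1-|z|^2)^2}$, which is $\mathrm{Aut}(D)$-invariant.

## 3. Round discs force a flat metric

The first thing to try is to choose a Hermitian norm on $L$ and take $U=\{\|t\|<1\}$. Each fiber is then a round disc, and the question can be settled by hand. The same computation will serve again for transition maps.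

**Lemma 1.** Let $W$ be a connected complex manifold, $r:W\to(0,\infty)$ a function, and $g$ a holomorphic function on $D\times W$ such that for each $w$ the map $g_w=g(\cdot,w)$ sends $D$ biholomorphically onto $\{|t|<r(w)\}$. Then
$$g_w(z)=c(w)\,\frac{z-a}{1-\bar az}$$
with a constant $a\in D$ and a holomorphic nowhere zero function $c$ with $|c|=r$. In particular, if $r\equiv1$, then $g_w$ does not depend on $w$.

*Proof.* Since $g_w/r(w)\in\mathrm{Aut}(D)$, we can write $g_w(z)=c\,\frac{z-a}{1-\bar az}$ with $|c|=r(w)$ and $a\in D$ depending on $w$. The functions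
$$g_w(0)=-ca,\qquad g_w'(0)=c(1-|a|^2)\ne0,\qquad g_w''(0)=2c(1-|a|^2)\bar a$$
are holomorphic in $w$. Hence $\bar a=g_w''(0)/(2g_w'(0))$ is holomorphic. So $c|a|^2=-g_w(0)\,\bar a$ is holomorphic, and so is $c=g_w'(0)+c|a|^2$. Then $a=-g_w(0)/c$ is holomorphic as well. Since $a$ and $\bar a$ are both holomorphic and $W$ is connected, $a$ is constant. If $r\equiv1$, the holomorphic function $c$ has modulus $1$, so it is constant too. $\square$

**Proposition 2.** Let $\|\cdot\|$ be a continuous Hermitian norm on $L$ and $U=\{\|t\|<1\}$. Then $p|_U$ is holomorphically locally trivial if and only if $\log\|e\|$ is pluriharmonic for every local holomorphic frame $e$, and in that case $c_{\mathbb R}(L)=0$.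

*Proof.* Over a small connected $V$ with frame $e$, the inverse of a local trivialization has the form $(z,x)\mapsto g_x(z)e(x)$, where $g_x$ maps $D$ onto $\{|t|<r(x)\}$ with $r=1/\|e\|$. By Lemma 1, $r=|c|$ with $c$ holomorphic and nowhere zero, so $\log\|e\|=-\log|c|$ is pluriharmonic. Conversely, if $\log\|e\|$ is pluriharmonic, then locally $\log\|e\|=\mathrm{Re}\,g$ with $g$ holomorphic. So $e_1=e^{-g}e$ has norm $1$, and $te_1(x)\mapsto(t,x)$ is a trivialization of $U$ over the domain of $e_1$. Transition functions between frames of norm $1$ are holomorphic of modulus $1$, hence locally constant, so $L$ is flat and $c_{\mathbb R}(L)=0$. $\square$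

For example, over $X=D$ the set $\{(x,t):|t|<e^{-|x|^2}\}$ has discs as fibers but is not locally trivial, because $-|x|^2$ is not harmonic. Biholomorphic fibers are thus much less than local triviality.

Round discs therefore never give a counterexample. What they cannot do is move the center: in Lemma 1 the point $a$ that goes to $0$ is constant. Non-round fibers can. Over the upper half plane $X=\mathbb H$, put $U=\{(x,t):\mathrm{Im}\,t>-\mathrm{Im}\,x\}$. Each fiber is a half plane containing $0$, and $(x,t)\mapsto (t+x,x)$ identifies $U$ with $\mathbb H\times X$. In this trivialization the zero section sits at the moving point $x\in\mathbb H$.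

## 4. Constant transition maps and the data $(\rho,s,F)$

We prove the first half of Theorem C. Let $U$ be a disc neighborhood with $p|_U$ locally trivial.

**Step 1: trivialize over $\tilde X$.** The purpose is to replace $U$ by a product. Let $\mathcal P\to X$ be the set whose fiber over $x$ is the set of all biholomorphisms $L_x\cap U\to D$. A local trivialization over a connected $V$ gives maps $\varphi_x$, and $\mathcal P|_V$ is identified with $\mathrm{Aut}(D)\times V$ by $(\alpha,x)\mapsto\alpha\circ\varphi_x$. Give $\mathrm{Aut}(D)$ the discrete topology here. On an overlap, $\varphi'_x=g_x\circ\varphi_x$ with $g_x\in\mathrm{Aut}(D)$ and $g_x(z)$ holomorphic in $(z,x)$, so by Lemma 1 $g_x$ is locally constant. Hence the topologies agree and $\mathcal P\to X$ is a covering. Its pullback to the simply connected $\tilde X$ has a global section. Locally this section is $\alpha\circ\varphi_x$ with $\alpha$ constant, so it gives a biholomorphism over $\tilde X$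
$$\Phi:\ \tilde U:=U\times_X\tilde X\ \longrightarrow\ \tilde X\times D .$$

**Step 2: find $\rho$.** The group $G$ acts on $\tilde U$ by $\gamma(u,x)=(u,\gamma x)$. Transported by $\Phi$, it acts by $(x,z)\mapsto(\gamma x,g_{\gamma,x}(z))$ with $g_{\gamma,x}\in\mathrm{Aut}(D)$, holomorphic in $(x,z)$. By Lemma 1 with $W=\tilde X$, $g_{\gamma,x}=:\rho(\gamma)$ does not depend on $x$. Since this is an action, $\rho$ is a homomorphism.

**Step 3: find $s$ and $F$.** The inclusion $U\subset\mathrm{Tot}_L$ becomes a fiberwise injective holomorphic map $j:\tilde X\times D\to\mathrm{Tot}_{\pi^*L}$ with $j(\gamma x,\rho(\gamma)z)=\gamma j(x,z)$. The zero section lies in $U$, so it is given by a holomorphic $s:\tilde X\to D$ with $j(x,s(x))=0$, and equivariance gives $s(\gamma x)=\rho(\gamma)s(x)$. Put $e(x)=\partial_zj(x,z)|_{z=s(x)}$. It is nonzero since $j(x,\cdot)$ is injective, so $e$ is a holomorphic frame of $\pi^*L$. Differentiating the equivariance of $j$ in $z$ at $z=s(x)$ gives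
$$\gamma e(x)=\rho(\gamma)'(s(x))\,e(\gamma x).$$
In the coordinate $t\leftrightarrow te(x)$ this says exactly (2). Write $j(x,z)=F_x(z)e(x)$. Then $F$ is holomorphic, each $F_x$ is univalent, $F_x(s(x))=0$, and $F_x'(s(x))=1$ by the definition of $e$. Finally
$$F_{\gamma x}(\rho(\gamma)z)\,e(\gamma x)=\gamma j(x,z)=F_x(z)\,\gamma e(x)=F_x(z)\,\rho(\gamma)'(s(x))\,e(\gamma x),$$
which is the last identity in (1).

**Step 4: the converse.** Given data with (1), formula (2) is an action, by the chain rule
$$\rho(\gamma\eta)'(s(x))=\rho(\gamma)'(\rho(\eta)s(x))\,\rho(\eta)'(s(x))=\rho(\gamma)'(s(\eta x))\,\rho(\eta)'(s(x)).$$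
It covers the free, properly discontinuous action on $\tilde X$ and is linear on fibers, so it defines a line bundle $L$. The map $J(x,z)=(x,F_x(z))$ is holomorphic and injective with $F_x'\ne0$, hence a biholomorphism of $\tilde X\times D$ onto an open subset of $\tilde X\times\mathbb C$. By (1) it is equivariant, where $G$ acts on $\tilde X\times D$ by $(\gamma x,\rho(\gamma)z)$. So $U=J(\tilde X\times D)/G$ is open in $\mathrm{Tot}_L$. It contains the zero section since $F_x(s(x))=0$, and its fibers are copies of $F_x(D)\cong D$. If $V\subset X$ is evenly covered with lift $V'$, then $U\cap p^{-1}(V)\cong J(V'\times D)\cong D\times V$ over $V$. So $p|_U$ is locally trivial.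

**Example (affine monodromy).** Use $\mathbb H$ in place of $D$. Suppose $\rho(\gamma)w=a_\gamma w+b_\gamma$ with $a_\gamma>0$, $b_\gamma\in\mathbb R$, and let $S:\tilde X\to\mathbb H$ be any equivariant holomorphic map. Then $F_x(w)=w-S(x)$ satisfies (1):
$$F_{\gamma x}(\rho(\gamma)w)=a_\gamma w+b_\gamma-(a_\gamma S(x)+b_\gamma)=a_\gamma F_x(w).$$
By (2) the fiber coordinate is multiplied by the constant $a_\gamma$, so $L$ is flat, whatever $S$ is.

## 5. A holomorphic connection and the Chern form $-\frac1\pi s^*\omega$

We finish Theorem C.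

**Holomorphic connection.** Sections of $L$ are functions $t$ on $\tilde X$ with $t(\gamma x)=\rho(\gamma)'(s(x))t(x)$. We need a $1$-form $\theta$ on $\tilde X$ that absorbs the derivative of the factor. Put $P(x,z)=F_x''(z)/F_x'(z)$. Differentiating (1) in $z$,
$$F_{\gamma x}'(\rho(\gamma)z)\,\rho(\gamma)'(z)=\rho(\gamma)'(s(x))\,F_x'(z),\tag{4}$$
and taking the logarithmic derivative in $z$,
$$P(\gamma x,\rho(\gamma)z)\,\rho(\gamma)'(z)+\frac{\rho(\gamma)''(z)}{\rho(\gamma)'(z)}=P(x,z).$$
Set $\theta=P(x,s(x))\,ds$. Since $d(s(\gamma x))=\rho(\gamma)'(s)\,ds$, setting $z=s(x)$ gives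
$$\gamma^*\theta=P(\gamma x,s(\gamma x))\,\rho(\gamma)'(s)\,ds=\theta-d\log\rho(\gamma)'(s).$$
For a section $t$ we then get $\gamma^*(dt+t\theta)=\rho(\gamma)'(s)\big(dt+t\,d\log\rho(\gamma)'(s)+t\theta-t\,d\log\rho(\gamma)'(s)\big)=\rho(\gamma)'(s)(dt+t\theta)$. So $t\mapsto dt+t\theta$ is a holomorphic connection on $L$.

**Chern form.** By (3) the norm $|t|/(1-|s(x)|^2)$ is invariant under (2), so it is a Hermitian metric on $L$. Its Chern form is $-\frac i{2\pi}\partial\bar\partial\big(-2\log(1-|s|^2)\big)=-\frac1\pi s^*\omega$. So
$$c_{\mathbb R}(L)=\big[-\tfrac1\pi s^*\omega\big]\tag{5}$$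
as a $G$-invariant form on $\tilde X$. Since $\omega\wedge\omega=0$ on $D$, $c_{\mathbb R}(L)^2=0$. This proves Theorem C. $\blacksquare$

**Dimension $1$.** The connection settles the one-dimensional case of Theorem B at once: by §2, $c_{\mathbb R}(L)=0$.

## 6. The reflected pole $1/\bar x$, and why it has to move freely

By (5) a counterexample needs an equivariant $s$ with $s^*\omega$ not exact on $X$. Let $\Gamma\subset\mathrm{Aut}(D)$ be a torsion-free cocompact Fuchsian group, so that $C=D/\Gamma$ is a compact Riemann surface of genus $g\ge2$. The most obvious data are $X=C$, $\tilde X=D$, $\rho(\gamma)=\gamma$, $s(x)=x$. By (2), $L=TC$, of degree $2-2g\ne0$. What is missing is $F$.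

Try Möbius maps. A Möbius map is determined by its zero, its pole and its derivative at the zero, so we need a pole $y(x)\notin D$ with $y(\gamma x)=\gamma y(x)$. Reflection in the circle commutes with $\mathrm{Aut}(D)$, so $y=1/\bar x$ works, and it gives
$$F_x(z)=\frac{(1-|x|^2)(z-x)}{1-\bar xz}.$$
All of (1) holds, and $F_x(D)$ is the round disc of radius $1-|x|^2$. But $F$ is not holomorphic in $x$, because the pole depends antiholomorphically on $x$. No other choice of $F$ can repair this over $C$, since $TC$ has no holomorphic connection.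

The way out is to stop tying the pole to $x$. Let $y$ be an independent variable outside the closed disc, with $\Gamma$ acting on the pair. This costs one dimension, but $F$ becomes holomorphic in $(x,y)$, and the old copy of $C$, namely $y=1/\bar x$, still sits inside to detect the Chern class.

## 7. The quotient of $D\times D^*$: proof of Theorem A

Let $D^*=\mathbb P^1\setminus\overline D$, which $\Gamma$ preserves, and
$$Y=D\times D^*,\qquad\gamma(x,y)=(\gamma x,\gamma y),\qquad X=Y/\Gamma .$$
The action is free and properly discontinuous because it is so on the first factor. So $X$ is a connected complex surface. Since $Y$ is simply connected, $\tilde X=Y$ and $G=\Gamma$. Take $\rho(\gamma)=\gamma$ and $s(x,y)=x$. Let $q:X\to C$ be induced by the first projection. Then (2) reads $\gamma(x,y,t)=(\gamma x,\gamma y,\gamma'(x)t)$, that is, $L=q^*TC$.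

**Step 1: $F$ satisfies (1).** Use the coordinate $v=1/y\in D$ on $D^*$ and put
$$F_{x,y}(z)=\frac{(z-x)(1-vx)}{1-vz},\qquad x,z\in D .$$
For $y\ne\infty$ this is $\frac{(z-x)(y-x)}{y-z}$. It is holomorphic on $Y\times D$, since $|vz|<1$. Since $F_{x,y}'(z)=\frac{(1-vx)^2}{(1-vz)^2}$, it is the unique Möbius map with zero at $x$, pole at $y$, and derivative $1$ at $x$. Its pole is not in $D$, so it is univalent on $D$. For $\gamma\in\Gamma$, both $z\mapsto F_{\gamma x,\gamma y}(\gamma z)$ and $z\mapsto\gamma'(x)F_{x,y}(z)$ are Möbius maps with zero at $x$, pole at $y$, and derivative $\gamma'(x)$ at $x$. Hence they are equal, which is the last identity in (1). By the converse part of Theorem C (Step 4 of §4), $L$ has a disc neighborhood $U$ with $p|_U$ holomorphically locally trivial. Its fiber over $[(x,y)]$ is $F_{x,y}(D)$.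

**Step 2: $c_{\mathbb R}(L)\ne0$.** Since $\gamma(1/\bar x)=1/\overline{\gamma x}$, the map $\sigma:C\to X$, $[x]\mapsto[(x,1/\bar x)]$, is well defined and continuous, and $q\circ\sigma=\mathrm{id}_C$. So $\sigma^*c_{\mathbb R}(L)=\sigma^*q^*c_{\mathbb R}(TC)=c_{\mathbb R}(TC)$, whose integral over $C$ is $2-2g\ne0$.

As a check, compute the connection of §5. Here $F''/F'=2v/(1-vz)$, so $\theta=\frac{2v\,dx}{1-vx}$ and $d\theta=\frac{2\,dv\wedge dx}{(1-vx)^2}$. On $\sigma(C)$, where $v=\bar x$, the form $\frac i{2\pi}d\theta$ becomes $-\frac i\pi\frac{dx\wedge d\bar x}{(1-|x|^2)^2}=-\frac1\pi\omega$, in agreement with (5).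

**Step 3: $X$ is Stein.** We look for a $\Gamma$-invariant strictly psh function that descends to an exhaustion. Put $w=1/\bar y=\bar v\in D$. Since $\gamma y=\gamma(1/\bar w)=1/\overline{\gamma w}$, the group acts on $w$ by $w\mapsto\gamma w$. Let
$$\psi=-\log\Big(1-\Big|\frac{x-w}{1-\bar wx}\Big|^2\Big)=-\log\frac{(1-|x|^2)(1-|v|^2)}{|1-vx|^2}.$$
The first form shows that $\psi$ is $\Gamma$-invariant, because the pseudohyperbolic distance of $x$ and $w$ is. The second form is
$$-\log(1-|x|^2)-\log(1-|v|^2)+2\log|1-vx|,$$
whose last term is pluriharmonic, so $\psi$ is smooth and strictly psh in the holomorphic coordinates $(x,v)$. It descends to $X$. To see that it is an exhaustion, choose a compact $K_0\subset D$ with $\Gamma K_0=D$. The set $\{x\in K_0,\ \psi\le c\}$ consists of pairs $(x,w)$ with $x\in K_0$ and $\delta(x,w)$ bounded by a constant depending on $c$. It is compact in $D\times D$, and its image is the set $\{\psi\le c\}$ in $X$. By Grauert's theorem, $X$ is Stein.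

**Step 4: higher dimensions.** For $k\ge1$ replace $X,L,U$ by their pullbacks to $X\times\mathbb C^k$; the total space and $U$ become $\mathrm{Tot}_L\times\mathbb C^k$ and $U\times\mathbb C^k$. The manifold is Stein of dimension $2+k$, local triviality is preserved, and restriction to $X\times\{\mathrm{pt}\}$ gives back $L$, so the real Chern class is nonzero. (Any connected complex manifold may replace $\mathbb C^k$ if Steinness is not wanted.) Theorem A is proved. $\blacksquare$

## 8. Compact $X$: two short arguments that do not suffice, and a reduction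

Let $X$ be compact and $(\rho,s,F)$ as in Theorem C. We want $c_{\mathbb R}(L)=0$.

If $X$ is Kähler, this is quick. By Chern–Weil, $c_{\mathbb R}(L)$ is represented by $\frac i{2\pi}$ times the curvature of the holomorphic connection, a closed form of type $(2,0)$, and also by (5), a closed form of type $(1,1)$. The Hodge decomposition makes the class zero. This argument uses the Hodge decomposition of $H^2$, which is not at our disposal on a compact manifold that need not be Kähler.

By (5) it would also be enough to show that $s$ is constant. That is too much to hope for, as the following example shows.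

**Example (a compact $X$ with nonconstant $s$).** The polynomial $\xi^3-\xi-1$ has exactly one real root $\alpha$: its local maximum, at $\xi=-1/\sqrt3$, is $\frac2{3\sqrt3}-1<0$. Its value at $1$ is $-1$, so $\alpha>1$. Let $B\in SL_3(\mathbb Z)$ have this characteristic polynomial, with eigenvalues $\alpha,\beta,\bar\beta$ and eigenvectors $a\in\mathbb R^3$ for $\alpha$ and $b\in\mathbb C^3$ for $\beta$. Since $a,b,\bar b$ are independent, the three vectors $(a_i,b_i)\in\mathbb R\times\mathbb C$ span a lattice. On $\mathbb H\times\mathbb C$ let $G$ be generated by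
$$g_0(w,\tau)=(\alpha w,\beta\tau),\qquad g_i(w,\tau)=(w+a_i,\tau+b_i),\quad i=1,2,3 .$$
Since $Ba=\alpha a$ and $Bb=\beta b$, conjugation by $g_0$ maps the translation lattice to itself. An element involving $g_0^k$ multiplies $\mathrm{Im}\,w$ by $\alpha^k$, and the translations preserve $\mathrm{Im}\,w$. So $G$ acts freely and properly discontinuously, and the compact set of points with $1\le\mathrm{Im}\,w\le\alpha$ and $(\mathrm{Re}\,w,\tau)$ in a closed fundamental parallelepiped of the lattice meets every orbit. Thus $X=(\mathbb H\times\mathbb C)/G$ is compact. The projection $S(w,\tau)=w$ is nonconstant and equivariant for affine maps of $\mathbb H$, so the affine example of §4 gives data on $X$.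

In this example $L$ is flat for another reason: $\rho(G)$ fixes the boundary point $\infty$ of $\mathbb H$. This mechanism is general.

**Proposition 3.** Let $X$ be any connected complex manifold, with data $(\rho,s,F)$ as in Theorem C. If $\rho(G)$ preserves a finite nonempty set $E\subset S^1$, then $c_{\mathbb R}(L)=0$.

*Proof.* The kernel $G_1$ of the permutation action of $G$ on $E$ has finite index and fixes some $\zeta\in E$. Let $X_1=\tilde X/G_1$, a finite covering of $X$, and let $\mu$ be a Möbius map of $D$ onto $\mathbb H$ with $\mu(\zeta)=\infty$. For $\gamma\in G_1$ the automorphism $\mu\rho(\gamma)\mu^{-1}$ of $\mathbb H$ fixes $\infty$, so $\mu(\rho(\gamma)z)=a_\gamma\mu(z)+b_\gamma$ with constants $a_\gamma>0$, $b_\gamma\in\mathbb R$. Differentiating, $\mu'(\rho(\gamma)z)\rho(\gamma)'(z)=a_\gamma\mu'(z)$. In the fiber coordinate $\hat t=\mu'(s(x))t$ the action (2) becomes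
$$\hat t\ \mapsto\ \mu'(s(\gamma x))\,\rho(\gamma)'(s(x))\,t=a_\gamma\hat t .$$
So the pullback of $L$ to $X_1$ is flat, with real Chern class $0$. Finally, $H^2(X,\mathbb R)\to H^2(X_1,\mathbb R)$ is injective: if the pullback of a closed form $\eta$ is $d\beta$, then summing $\beta$ over the $m$ sheets gives a form on $X$ with differential $m\eta$. Hence $c_{\mathbb R}(L)=0$. $\square$

In §7, where $c_{\mathbb R}(L)\neq 0$, the group $\Gamma$ therefore has no finite orbit on $S^1$. So compactness must be used to prove the following.

**Proposition 4.** If $X$ is compact and $s$ is not constant, then $\rho(G)$ preserves a finite nonempty subset of $S^1$.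

Propositions 3 and 4, together with (5) when $s$ is constant, give the compact case of Theorem B. The next three sections prove Proposition 4.

## 9. The invariant distortion $A$ and the penalty $h$

Fix a compact $K\subset\tilde X$ with $G\cdot K=\tilde X$. We use two classical facts (Bieberbach, Koebe; see Pommerenke, *Boundary Behaviour of Conformal Maps*, §1.3). For univalent $f:D\to\mathbb C$,
$$\Big|(1-|z|^2)\frac{f''(z)}{f'(z)}-2\bar z\Big|\le4,\qquad\mathrm{dist}\big(f(z),\partial f(D)\big)\ge\tfrac14(1-|z|^2)|f'(z)|.\tag{6}$$
The first fact says that $u(z)=\log\big((1-|z|^2)|f'(z)|\big)$ is $2$-Lipschitz for $\delta$. Indeed $\partial_zu=\frac{f''}{2f'}-\frac{\bar z}{1-|z|^2}$ has modulus $\le\frac{2}{1-|z|^2}$, so the gradient of $u$ has length $2|\partial_zu|\le\frac4{1-|z|^2}$, which is twice the density of $\delta$.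

On $\tilde X\times D$ define
$$A(x,z)=\log|F_x'(z)|+\log(1-|z|^2)-\log(1-|s(x)|^2),\qquad h(x,z)=2\log\cosh\frac{\delta(s(x),z)}2 .$$

**Invariance.** We have $A(\gamma x,\rho(\gamma)z)=A(x,z)$. By (4), $\log|F'|$ changes by $\log|\rho(\gamma)'(s)|-\log|\rho(\gamma)'(z)|$; by (3), the other two terms change by $\log|\rho(\gamma)'(z)|-\log|\rho(\gamma)'(s)|$. Clearly $h$ is invariant too.

**Lipschitz property.** $A(x,\cdot)$ is $2$-Lipschitz for $\delta$ and $A(x,s(x))=0$, so $|A(x,z)|\le2\delta(s(x),z)$.

**Levi forms.** For fixed $z$, $x\mapsto\log|F_x'(z)|$ is pluriharmonic, so $i\partial\bar\partial_xA=s^*\omega$. Since $\cosh^{-2}\frac\delta2=1-\tanh^2\frac\delta2$,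
$$h=-\log(1-|s(x)|^2)-\log(1-|z|^2)+2\log|1-\bar zs(x)|,$$
so $i\partial\bar\partial_xh=s^*\omega$ as well.

**Size of $h$.** From $\frac12e^{\delta/2}\le\cosh\frac\delta2\le e^{\delta/2}$ we get $\delta(s(x),z)-2\log2\le h(x,z)\le\delta(s(x),z)$.

Since $A(\cdot,z)$ is psh with Levi form $s^*\omega$, a maximum point of $A$ on $\tilde X\times D$ would force $s$ to be constant. But $A$ need not have a maximum. In the affine example, with $\mu:D\to\mathbb H$ as in Proposition 3 and $S=\mu\circ s$, we have $F_x(z)=(\mu(z)-\mu(s))/\mu'(s)$. Since $1-|z|^2=2\,\mathrm{Im}\,\mu(z)/|\mu'(z)|$,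
$$A(x,z)=\log\frac{\mathrm{Im}\,\mu(z)}{\mathrm{Im}\,S(x)},$$
which is unbounded. We may subtract a multiple of $h$ to push the maximum into a compact region, and the Levi form stays nonnegative as long as the multiple is at most $1$. This works when $A$ grows slowly.

**Lemma 5.** If $s$ is not constant, then $\sup_{\tilde X\times D}(A-\tfrac12h)=\infty$.

*Proof.* Suppose $A-\frac12h\le m<\infty$, and let $B=A-\frac34h\le m-\frac14h$. Since $B(x,s(x))=0$, $\sup B\ge0$. Where $h>4m+4$ we have $B<-1$. So by invariance $\sup B$ is the supremum over $\{x\in K,\ h(x,z)\le4m+4\}$, which is compact because $s(K)$ is compact and $h$ bounds $\delta(s(x),z)$. Hence $\sup B$ is attained, at some $(x_0,z_0)$. The function $B(\cdot,z_0)$ is psh, as $i\partial\bar\partial_xB=\frac14s^*\omega\ge0$, and attains its maximum on the connected $\tilde X$, so it is constant. Then $s^*\omega=0$, that is $ds=0$, a contradiction. $\square$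

So if $s$ is not constant, $A$ grows fast toward the circle somewhere. The plan is to record the growth rate in each boundary direction, to see by psh arguments that the set of fastest directions does not depend on $x$, and to see by univalence that it is finite.

## 10. Growth rates toward the circle

Assume that $X$ is compact and $s$ is not constant.

**Step 1: rescale.** The purpose is to obtain bounded pluriharmonic functions. By Lemma 5 and invariance there are $x_n\in K$, $z_n\in D$ with $A(x_n,z_n)\ge\frac12h(x_n,z_n)+n$. Since $n\le A(x_n,z_n)\le2\delta(s(x_n),z_n)$ and $s(K)$ is compact, $R_n:=\delta(0,z_n)\to\infty$; discarding finitely many $n$, assume $R_n\ge1$. For $\zeta\in S^1$ let $z_n(\zeta)=\tanh(R_n/2)\,\zeta$, the point at distance $R_n$ from $0$ in direction $\zeta$, and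
$$V_n(x,\zeta)=\frac1{R_n}\log\Big((1-|z_n(\zeta)|^2)\,|F_x'(z_n(\zeta))|\Big)=\frac{A(x,z_n(\zeta))+\log(1-|s(x)|^2)}{R_n}.$$
The first form shows that $V_n(\cdot,\zeta)$ is pluriharmonic. From $|A|\le2\delta(s(x),z_n(\zeta))\le2R_n+2\delta(0,s(x))$ the second form gives $|V_n|\le2+C_{K'}/R_n$ on each compact $K'\subset\tilde X$. By the gradient estimate for harmonic functions, the family $\{V_n(\cdot,\zeta)\}_{n,\zeta}$ is locally equi-Lipschitz.

**Step 2: pass to the limit over arcs.** The maxima over $\zeta$ may wander with $n$, so we take suprema over arcs before taking limits. Let $\mathcal I$ be the countable collection consisting of $S^1$ and the open arcs of $S^1$ whose endpoints have the form $e^{2\pi i r}$ with $r$ rational. For $I\in\mathcal I$ let $M_n(x,I)=\sup_{\zeta\in I}V_n(x,\zeta)$. These functions of $x$ are continuous, psh, and locally equi-Lipschitz and locally bounded uniformly in $n$ and $I$. By Arzelà–Ascoli and a diagonal argument we pass to a subsequence of $n$ such that for every $I\in\mathcal I$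
$$M_n(\cdot,I)\to M(\cdot,I)\quad\text{locally uniformly on }\tilde X .$$
The limits are continuous and psh with values in $[-2,2]$. Define
$$T(x)=M(x,S^1),\qquad a(x,\zeta)=\inf_{I\ni\zeta}M(x,I).$$
If arcs $I_1\supset I_2\supset\cdots$ in $\mathcal I$ contain $\zeta$ and shrink to $\zeta$, then every $I\in\mathcal I$ containing $\zeta$ contains some $I_k$. So $a(\cdot,\zeta)$ is the decreasing limit of the psh functions $M(\cdot,I_k)\ge-2$, hence psh.

**Step 3: $T(x)=\max_\zeta a(x,\zeta)$.** Clearly $a(x,\zeta)\le T(x)$. If $a(x,\zeta)<T(x)$ for all $\zeta$, choose for each $\zeta$ an arc $I_\zeta\in\mathcal I$ containing it with $M(x,I_\zeta)<T(x)$. Finitely many of them cover $S^1$, and $M_n(x,S^1)$ is the maximum of $M_n(x,\cdot)$ over these. In the limit $T(x)<T(x)$, a contradiction.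

**Step 4: equivariance.** We show $a(\gamma x,\rho(\gamma)\zeta)=a(x,\zeta)$, where $\rho(\gamma)$ acts on $S^1$ by its continuous extension. The unit speed geodesic rays $t\mapsto\rho(\gamma)(\tanh(t/2)\zeta)$ and $t\mapsto\tanh(t/2)\,\rho(\gamma)\zeta$ both end at $\rho(\gamma)\zeta$. Move this endpoint to $\infty$ in $\mathbb H$. The rays become $p_k+iq_ke^t$, $k=1,2$, with $q_k>0$, and the hyperbolic cosine of their distance at time $t$ is
$$1+\frac{(p_1-p_2)^2+(q_1-q_2)^2e^{2t}}{2q_1q_2e^{2t}},$$
which is nonincreasing in $t$. So the distance is at most its value at $t=0$, which is $\delta(\rho(\gamma)0,0)$. Hence for all $n$ and $\zeta$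
$$\delta\big(\rho(\gamma)z_n(\zeta),\,z_n(\rho(\gamma)\zeta)\big)\le\delta(\rho(\gamma)0,0).$$
By invariance, $A(x,z_n(\zeta))=A(\gamma x,\rho(\gamma)z_n(\zeta))$, and by the Lipschitz property this differs from $A(\gamma x,z_n(\rho(\gamma)\zeta))$ by at most $2\delta(\rho(\gamma)0,0)$. So
$$\big|V_n(\gamma x,\rho(\gamma)\zeta)-V_n(x,\zeta)\big|\le\frac{C(\gamma,x)}{R_n}\qquad\text{for all }\zeta\in S^1 .$$
Let $I'\in\mathcal I$ contain $\rho(\gamma)\zeta$ and choose $I\in\mathcal I$ with $\zeta\in I$ and $\rho(\gamma)I\subset I'$. Then $M_n(x,I)\le M_n(\gamma x,I')+C(\gamma,x)/R_n$, so $a(x,\zeta)\le M(x,I)\le M(\gamma x,I')$. Taking the infimum over $I'$, $a(x,\zeta)\le a(\gamma x,\rho(\gamma)\zeta)$. The same with $\gamma^{-1}$ gives equality.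

**Step 5: $T$ is a positive constant.** By Steps 3 and 4, $T(\gamma x)=T(x)$. So $T$ descends to a continuous psh function on the compact connected manifold $X$, and $T\equiv c$ is constant. To bound $c$ below, let $\zeta_n=z_n/|z_n|$, so that $z_n(\zeta_n)=z_n$. Then
$$A(x_n,z_n)\ge\tfrac12h(x_n,z_n)\ge\tfrac12\delta(s(x_n),z_n)-\log2\ge\tfrac12R_n-C,$$
and $\log(1-|s|^2)$ is bounded on $K$, so $M_n(x_n,S^1)\ge V_n(x_n,\zeta_n)\ge\frac12-C'/R_n$. Since $M_n(\cdot,S^1)\to c$ uniformly on $K\ni x_n$, $c\ge\frac12>0$.

In the affine example one can see all of this. There $V_n(x,\zeta)=\frac1{R_n}\log\mathrm{Im}\,\mu(z_n(\zeta))+O(1/R_n)$ for each $x$, uniformly in $\zeta$. It tends to $1$ at $\zeta=\mu^{-1}(\infty)$ and to $-1$ uniformly on arcs away from that point. So for any sequence $R_n\to\infty$ the growth rate is $1$ in exactly one direction, the fixed point of $\rho(G)$.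

## 11. A length–area bound on fast directions

This is where univalence is used globally. A univalent function that grows like $e^{\kappa R}$ in a direction uses up a definite share of the logarithmic area of the plane.

**Lemma 6.** For every $x\in\tilde X$ and $\kappa>0$: $\#\{\zeta\in S^1:a(x,\zeta)>\kappa\}\le2/\kappa$.

*Proof.* Let $f=F_x$ and let $\zeta^1,\dots,\zeta^N$ be distinct points with $a(x,\zeta^i)>\kappa$.

**Step 1: choose points.** Choose arcs $I^i\in\mathcal I$, $\zeta^i\in I^i$, with pairwise disjoint closures. Since $M(x,I^i)\ge a(x,\zeta^i)>\kappa$, for all large $n$ there are $\zeta_n^i\in I^i$ with $V_n(x,\zeta_n^i)>\kappa$. With $z_n^i=z_n(\zeta_n^i)$, this says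
$$\log\big((1-|z_n^i|^2)|f'(z_n^i)|\big)>\kappa R_n,\qquad i=1,\dots,N.\tag{7}$$
There is $\eta>0$ with $|\zeta_n^i-\zeta_n^k|\ge\eta$ for $i\ne k$ and all large $n$.

**Step 2: disjoint rectangles.** The purpose is to put a long rectangle along each direction so that the images in $D$ do not meet. Let $\Sigma=\{|\mathrm{Im}\,\xi|<\pi/2\}$. The map $\xi\mapsto\tanh(\xi/2)=\frac{e^\xi-1}{e^\xi+1}$ sends $\Sigma$ conformally onto $D$, since $e^\xi$ maps $\Sigma$ onto the right half plane. Put $\varphi_i(\xi)=\zeta_n^i\tanh(\xi/2)$, so $\varphi_i(R_n)=z_n^i$. Fix $\varepsilon\in(0,\pi/2)$ and let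
$$Q=\{t_0<\mathrm{Re}\,\xi<R_n,\ |\mathrm{Im}\,\xi|<\tfrac\pi2-\varepsilon\}.$$
As $|\tanh(\xi/2)-1|=\frac2{|e^\xi+1|}\le\frac2{e^{\mathrm{Re}\,\xi}-1}$, we can fix $t_0>0$, depending only on $\eta$, such that $|\tanh(\xi/2)-1|<\eta/2$ for $\mathrm{Re}\,\xi\ge t_0$. Then $\varphi_i(Q)$ lies in the disc of radius $\eta/2$ about $\zeta_n^i$, so $\varphi_1(Q),\dots,\varphi_N(Q)$ are pairwise disjoint.

**Step 3: $f$ is bounded on the left sides.** The points $\varphi_i(t_0+iy)$, $|y|<\frac\pi2-\varepsilon$, lie in a fixed compact disc $|z|\le r<1$. So $|f(\varphi_i(t_0+iy))|\le r_0$ with $r_0>0$ independent of $n,i,y$.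

**Step 4: $f$ is huge on the right sides.** For $|y|<\frac\pi2-\varepsilon$ the hyperbolic distance in $\Sigma$ from $R_n+iy$ to $R_n$ is at most a constant $C_\varepsilon$, by translation invariance. At $z=\varphi_i(R_n+iy)$, (7) and the $2$-Lipschitz property give $(1-|z|^2)|f'(z)|\ge e^{\kappa R_n-2C_\varepsilon}$. Since $f(D)\ne\mathbb C$, by Liouville's theorem for $f^{-1}$, there is a fixed $w_0\notin f(D)$. The segment from $f(z)$ to $w_0$ meets $\partial f(D)$, so by Koebe's bound in (6)
$$|f(z)|\ge|f(z)-w_0|-|w_0|\ge\tfrac14e^{\kappa R_n-2C_\varepsilon}-|w_0|=:r_n .$$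
Put $\Lambda_n=\log(r_n/r_0)$. For large $n$, $r_n>r_0$ and $\Lambda_n\ge\kappa R_n-C$, with $C$ independent of $n$.

**Step 5: length against area.** Let $g_i=f\circ\varphi_i$, and let $\lambda_i=|g_i'/g_i|$ where $r_0<|g_i|<r_n$ and $\lambda_i=0$ elsewhere. On the horizontal segment of $Q$ at height $y$, $|g_i|$ runs from a value $\le r_0$ to a value $\ge r_n$. Take the first point where $|g_i|=r_n$ and the last point before it where $|g_i|=r_0$. Between them $r_0<|g_i|<r_n$, and the derivative of $\log|g_i|$ along the segment is $\mathrm{Re}(g_i'/g_i)\le\lambda_i$. So $\int\lambda_i\,d(\mathrm{Re}\,\xi)\ge\Lambda_n$. Integrating over $y$ and using Cauchy–Schwarz, with the area of $Q$ at most $(\pi-2\varepsilon)R_n$,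
$$(\pi-2\varepsilon)^2\Lambda_n^2\le(\pi-2\varepsilon)R_n\iint_Q\lambda_i^2 .$$
On the other hand $|g_i'|^2$ is the Jacobian of $g_i$. Since $f$ is univalent and the $\varphi_i(Q)$ are disjoint, the maps $g_i$ are injective on $Q$ with pairwise disjoint images, so
$$\sum_{i=1}^N\iint_Q\lambda_i^2\le\iint_{r_0<|w|<r_n}\frac{d\,\mathrm{Area}(w)}{|w|^2}=2\pi\Lambda_n .$$
Summing over $i$, $N(\pi-2\varepsilon)\Lambda_n\le2\pi R_n$. Divide by $R_n$ and let $n\to\infty$: $N(\pi-2\varepsilon)\kappa\le2\pi$. Let $\varepsilon\to0$: $N\le2/\kappa$. $\square$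

## 12. The finite invariant set, and the end of the proof of Theorem B

*Proof of Proposition 4.* For $x\in\tilde X$ let $E_x=\{\zeta\in S^1:a(x,\zeta)=c\}$, with $c>0$ from Step 5 of §10. It is nonempty by Step 3 of §10, and finite by Lemma 6 with $\kappa=c/2$. If $\zeta\in E_x$ for one $x$, then the psh function $a(\cdot,\zeta)\le c$ attains its maximum on the connected manifold $\tilde X$, so $a(\cdot,\zeta)\equiv c$. Hence $E_x=E$ does not depend on $x$. By equivariance $\rho(\gamma)E_x=E_{\gamma x}$, that is, $\rho(\gamma)E=E$ for all $\gamma\in G$. $\square$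

**Compact $X$.** If $s$ is constant, $s^*\omega=0$ and $c_{\mathbb R}(L)=0$ by (5). If $s$ is not constant, Propositions 4 and 3 give $c_{\mathbb R}(L)=0$.

**Dimension $1$.** This was proved in §5.

**Compact Kähler $X$ with $c_{\mathbb R}(L)=0$.** We must construct a locally trivial $U$. Choose any smooth Hermitian metric on $L$. The form $i\partial\bar\partial\log\|e\|^2$ is a global closed real $(1,1)$-form, exact because $c_{\mathbb R}(L)=0$. By the $\partial\bar\partial$-lemma it equals $i\partial\bar\partial u$ for a smooth real function $u$ on $X$. For the new metric $\|\cdot\|_1^2=e^{-u}\|\cdot\|^2$, the function $\log\|e\|_1$ is pluriharmonic for every local holomorphic frame. By Proposition 2, $U=\{\|t\|_1<1\}$ is a disc neighborhood with $p|_U$ holomorphically locally trivial. The other implication is the compact case. This completes the proof of Theorem B. $\blacksquare$
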